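# The factor $N$ in Tucker approximation, and small sets that do not expand

## 1. Four nonzero entries in a $3\times3\times3$ tensor

Index each mode by $\{0,1,2\}$ and let $\mathcal X$ be the tensor with
$$\mathcal X[0,0,0]=\tfrac{11}{10},\qquad \mathcal X[1,2,2]=\mathcal X[2,1,2]=\mathcal X[2,2,1]=1,$$
and all other entries $0$. Suppose we must compress it by keeping only a two-dimensional subspace of $\mathbb R^3$ in each of the three modes. How much of $\mathcal X$ do we lose?

Treat the modes one at a time. Flatten $\mathcal X$ into a $3\times 9$ matrix $X_{(1)}$ whose rows are indexed by the first coordinate. Row $0$ has the entry $11/10$ in column $(0,0)$. Row $1$ has a $1$ in column $(2,2)$. Row $2$ has a $1$ in column $(1,2)$ and a $1$ in column $(2,1)$. The rows have disjoint supports, so $X_{(1)}X_{(1)}^\top=\operatorname{diag}(1.21,\,1,\,2)$. The left singular vectors are the coordinate vectors, the smallest squared singular value is $1$, and the best thing to drop in mode 1, looking at mode 1 alone, is index $1$. The tensor is unchanged when the modes are permuted, so the same is true in modes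 2 and 3. We drop index $1$ in all three modes. Every entry equal to $1$ has an index $1$ somewhere, so all three are lost, and the squared error is $3$.

Now drop index $0$ in all three modes instead. The only lost entry is $\mathcal X[0,0,0]$, and the squared error is $1.21$. One cannot do better than $1$: whatever we keep, the compressed tensor flattens in mode 1 to a matrix of rank at most $2$, and by the Eckart–Young theorem such a matrix has squared Frobenius distance at least $1$ from $X_{(1)}$. So the optimum lies in $[1,1.21]$, and the mode-by-mode method is off by a factor of at least $3/1.21>2.4$.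

If $\mathcal X[0,0,0]^2=1+\varepsilon$ with $0<\varepsilon<1$, the factor is at least $3/(1+\varepsilon)$. The same works with $N\ge3$ modes: put $\mathcal X[0,\dots,0]^2=1+\varepsilon$ and, for each $n$, an entry $1$ at the position with coordinate $1$ in mode $n$ and $2$ in all other modes. In each mode the slices $0,1,2$ have masses $1+\varepsilon$, $1$ and $N-1\ge 2$, and the rows of each unfolding have disjoint supports. Dropping index $1$ everywhere costs $N$, and dropping index $0$ everywhere costs $1+\varepsilon$.

The greedy deletions hit $N$ *different* entries. The good deletions hit the *same* entry $N$ times and pay for it once. To beat the factor $N$, an algorithm has to find deletions that are aligned across the modes. We ask whether a polynomial-time algorithm can do this well enough to guarantee some constant factor below $N$ on all inputs. This question is from Fahrbach and Ghadiri, "A Tight Lower Bound for the Approximation Guarantee of Higher-Order Singular Value Decomposition", arXiv:2508.06693 (2025). We shall see that finding aligned deletions is as hard as finding a small set of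 vertices in a graph that does not expand.

## 2. Tucker error through projections, and what HOSVD achieves

Let $N\ge3$, let $\mathcal X\in\mathbb R^{I_1\times\cdots\times I_N}$, and let $\mathbf r=(R_1,\dots,R_N)$ be integers with $1\le R_n\le I_n$. The **mode-$n$ unfolding** $X_{(n)}\in\mathbb R^{I_n\times\prod_{m\ne n}I_m}$ has rows indexed by the $n$-th coordinate and columns by all the others. The **mode-$n$ product** $\mathcal X\times_n B$ multiplies the mode-$n$ unfolding by the matrix $B$ on the left. A **rank-$\mathbf r$ Tucker decomposition** is a tensor $\widehat{\mathcal X}=\mathcal G\times_1A^{(1)}\times_2\cdots\times_NA^{(N)}$ with core $\mathcal G\in\mathbb R^{R_1\times\cdots\times R_N}$ and factors $A^{(n)}\in\mathbb R^{I_n\times R_n}$. The optimal error is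
$$L(\mathcal X,\mathbf r)=\min\big\|\mathcal X-\mathcal G\times_1A^{(1)}\times_2\cdots\times_NA^{(N)}\big\|_F^2 .$$
An algorithm has **approximation ratio** $\alpha$ if on every input $(\mathcal X,\mathbf r)$ it outputs a rank-$\mathbf r$ Tucker decomposition with $\|\mathcal X-\widehat{\mathcal X}\|_F^2\le\alpha L(\mathcal X,\mathbf r)$. Polynomial time means polynomial in $I_1I_2\cdots I_N$ and in the bit length of the (rational) entries. The number $N$ is fixed. A ratio strictly less than $N$ means a constant $\alpha<N$, which may depend on $N$ but on nothing else.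

**Passing to projections.** The purpose of this step is to eliminate the core. If $P_m$ is an orthogonal projection on $\mathbb R^{I_m}$, let it act on tensors through mode $m$, that is, $\mathcal X\mapsto\mathcal X\times_mP_m$. Projections acting on different modes commute, so $P=\prod_mP_m$ is again an orthogonal projection. Given a decomposition $\widehat{\mathcal X}$, choose $P_m$ of rank $R_m$ with range containing the column space of $A^{(m)}$. Then $\widehat{\mathcal X}=P\widehat{\mathcal X}$, and since $P\mathcal X$ is the point of the range of $P$ closest to $\mathcal X$,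
$$\|\mathcal X-\widehat{\mathcal X}\|_F^2\ \ge\ \|\mathcal X-P\mathcal X\|_F^2=\langle\mathcal X,(I-P)\mathcal X\rangle. \tag{1}$$
Conversely, each $P\mathcal X$ with $\operatorname{rank}P_m=R_m$ is a rank-$\mathbf r$ Tucker decomposition: use orthonormal bases of the ranges as factors. So choosing a decomposition amounts to choosing, in each mode, a subspace of dimension $I_m-R_m$ to delete.

**HOSVD** (De Lathauwer, De Moor, Vandewalle 2000) takes as $A^{(n)}$ the top-$R_n$ left singular vectors of $X_{(n)}$ for each $n$, and the core $\mathcal G=\mathcal X\times_1A^{(1)\top}\times_2\cdots\times_NA^{(N)\top}$. This is what we did by hand in Section 1. Call mode $n$ **binding** if $R_n<\operatorname{rank}X_{(n)}$, and let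
$$M=\#\{n:R_n<\operatorname{rank}X_{(n)}\}.$$
In the example, all unfoldings have rank $3$ and $R_n=2$, so $M=3$. If we replaced $\mathbf r$ by $(2,3,3)$, we would have $M=1$.

**Proposition 1.** HOSVD (with exact SVDs) has ratio at most $\max(1,M)$.

*Proof.* Let $U_n$ be the HOSVD projection in mode $n$ and $e_n=\|(I-U_n)\mathcal X\|_F^2$, the sum of the squared singular values of $X_{(n)}$ beyond the $R_n$-th. Any rank-$\mathbf r$ Tucker decomposition has a mode-$n$ unfolding of rank at most $R_n$, so Eckart–Young gives $e_n\le L$. If mode $n$ is not binding, $e_n=0$. The commuting projections $U_n$ can be diagonalized together. On a joint eigenspace where exactly $j$ of the $I-U_n$ have eigenvalue $1$, the operator $I-\prod_nU_n$ has eigenvalue $\mathbf 1[j\ge1]\le j$. Hence $I-\prod_nU_n\preceq\sum_n(I-U_n)$, and the HOSVD error is at most $\sum_ne_n\le M\cdot L$. If $M=0$ the error is $0$, and if $M=1$ it is at most $L$, so HOSVD is optimal. $\square$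

So the case of one binding mode is easy, and in general the ratio is at most $M\le N$. By the family in Section 1, the ratio $N$ of HOSVD cannot be lowered. Two other algorithms, ST-HOSVD (Vannieuwenhoven, Vandebril, Meerbergen 2012), which truncates the modes in sequence, and HOOI (De Lathauwer, De Moor, Vandewalle 2000), which starts from HOSVD and then re-optimizes one factor at a time, also have worst-case ratio at least $N/(1+\varepsilon)$ for every $\varepsilon>0$.

## 3. Small sets in regular graphs, and the theorems

A $d$-regular graph on $V$, $|V|=n$ (loops and parallel edges allowed), is given by a symmetric nonnegative integer matrix with all row sums $d$. Its edges are listed explicitly, so $d$ is at most the input size. Let $A=A^\top$ be this matrix divided by $d$, so that rows and columns of $A$ sum to $1$. Every $u\in V$ has a list of $d$ neighbors, in which $v$ occurs $dA_{uv}$ times. The **expansion** of $\emptyset\ne S\subseteq V$ is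
$$\Phi(S)=\frac{|E(S,V\setminus S)|}{d|S|}=\frac1{|S|}\sum_{u\in S,\,v\notin S}A_{uv},\qquad\text{so}\qquad\langle1_S,A1_S\rangle=|S|(1-\Phi(S)).$$
It is the probability that a random neighbor of a random vertex of $S$ lies outside $S$.

**SSE$(\eta,\delta)$.** Given a regular graph and the integer $k=\delta n$, distinguish

* YES: some $S$ with $|S|=k$ has $\Phi(S)\le\eta$;
* NO: every $S$ with $|S|=k$ has $\Phi(S)\ge1-\eta$.

Two examples. Let $V$ be a disjoint union of blocks of size $k$, each a complete graph with a loop at every vertex. A block has $\Phi=0$, so this is a YES instance. Now let $V$ be a single complete graph with loops, so $d=n$ and $A=J/n$ with $J$ the all-ones matrix. Every $S$ with $|S|=k$ has $\Phi(S)=1-k/n=1-\delta$, so this is a NO instance when $\delta\le\eta$.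

**Small-Set Expansion Hypothesis (SSEH)** (Raghavendra–Steurer, STOC 2010; Raghavendra–Steurer–Tulsiani, CCC 2012). For every $\eta>0$ there is $\delta\in(0,1)$ such that SSE$(\eta,\delta)$ is NP-hard.

**Convention on outputs.** Tensor entries are rational. The output of an algorithm need not be. We only use that, from the output, $\|\mathcal X-\widehat{\mathcal X}\|_F^2$ can be computed in polynomial time up to a small constant relative accuracy, specified in Section 11. For rational outputs the error is computed exactly.

**Theorem 1.** Let $N\ge3$, let $0<\varepsilon\le1$ be rational, and set $\eta=(\varepsilon/(3N^2))^3$. If a polynomial-time algorithm has approximation ratio $N-\varepsilon$ for rank-$\mathbf r$ Tucker decomposition of $N$-mode tensors, then SSE$(\eta,\delta)$ is solvable in polynomial time for every $\delta\in(0,1)$. Hence under SSEH such an algorithm implies $\mathrm P=\mathrm{NP}$. If the algorithm is randomized with success probability $\ge2/3$, it implies $\mathrm{NP}\subseteq\mathrm{BPP}$.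

Any constant $\alpha<N$ satisfies $\alpha\le N-\varepsilon$ for some rational $\varepsilon\in(0,1]$. So, assuming SSEH and $\mathrm P\ne\mathrm{NP}$, no constant $\alpha<N$ is achievable in polynomial time, and by Proposition 1 the threshold is exactly $N$. The conclusion is conditional: the reduction uses no hypothesis, but hardness is not proved here from $\mathrm P\ne\mathrm{NP}$ alone.

**Theorem 2.** Fix $N\ge3$, and let $M$ be the number of binding modes.

* (a) HOSVD (exact SVDs) has ratio at most $\max(1,M)$.
* (b) For every $2\le M\le N$ and $\varepsilon>0$, achieving ratio $M-\varepsilon$ on inputs with at most $M$ binding modes is NP-hard under SSEH. So is computing a number in $[L,(M-\varepsilon)L]$, where $L=L(\mathcal X,\mathbf r)$. This holds even for integer entries, and even if $R_n/I_n$ is required to be below a prescribed positive constant in all modes.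

Part (a) is Proposition 1. For the rest, fix $2\le M\le N$, a set $C\subseteq[N]$ with $|C|=M$ (the modes in which we shall delete something), a rational $0<\varepsilon\le1$, and
$$t=\frac{\varepsilon}{3M^2}\le\frac1{12},\qquad \eta=t^3 .$$
Theorem 1 is the case $M=N$, $C=[N]$. Fix also an instance of SSE$(\eta,\delta)$ with $k=\delta n<n$. If $k=1$ we decide it by checking all singletons, so from now on $k\ge2$.

## 4. Sampling $N$ neighbors of a vertex

Forget tensors for a moment and build a counting problem in which aligned deletions are cheap exactly when a small set does not expand.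

**Hyperedges.** Let $E=V\times[d]^N$. For $e=(u,j_1,\dots,j_N)$ let $v_m(e)$ be the $j_m$-th neighbor of $u$. So a hyperedge is a vertex $u$ together with $N$ independently chosen neighbors of $u$, one for each mode. We have $|E|=nd^N$. With
$$\Delta:=d^N,$$
exactly $\Delta$ hyperedges have $v_m(e)=v$, for each $m$ and $v$, since $\sum_udA_{uv}\cdot d^{N-1}=d^N$. For $x,y\in\mathbb R^V$ and $i\ne j$, summing over the choices at each $u$ gives
$$\sum_{e\in E}x_{v_i(e)}\,y_{v_j(e)}=\sum_{u\in V}d^{N-2}(dAx)_u(dAy)_u=\Delta\langle Ax,Ay\rangle. \tag{2}$$

Delete a set $S_m$ of $k$ vertices in each mode $m\in C$, and call $e$ *touched* if $v_m(e)\in S_m$ for some $m\in C$. How many hyperedges are touched?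

**YES instances: about $\Delta k$.** Take all $S_m=S$ with $|S|=k$, $\Phi(S)\le\eta$, and let $\tau$ be the number of touched hyperedges. Put $p=A1_S$, so $p_u$ is the fraction of neighbors of $u$ in $S$. Of the $\Delta$ hyperedges at $u$, the fraction touched is $1-(1-p_u)^M\le\min(1,Mp_u)$. Use the bound $1$ for $u\in S$ and $Mp_u$ for $u\notin S$. Since $\sum_{u\notin S}p_u=\sum_{u\notin S,v\in S}A_{uv}=k\Phi(S)\le\eta k$,
$$\tau\le\Delta k(1+M\eta). \tag{3}$$

**NO instances: about $M\Delta k$.** By inclusion–exclusion up to pairs and (2), the number of touched hyperedges is at least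
$$\sum_{m\in C}\Delta k-\sum_{i<j\text{ in }C}\Delta\langle A1_{S_i},A1_{S_j}\rangle .$$
So the deletions are essentially disjoint provided that $\|A1_S\|^2$ is much smaller than $k$ for every $S$ of size $k$. The NO condition controls $\langle1_S,A1_S\rangle$, which counts edges inside $S$, while $\|A1_S\|^2$ counts walks of length two from $S$ to $S$ through a vertex $u$ which may lie outside $S$. The next lemma passes from one to the other. It allows fractional sets, because we shall need them.

**Lemma 1.** In a NO instance (with $k\ge2$), if $x\in[0,1]^V$ and $\sum_vx_v=k$, then $\|Ax\|^2\le4tk$.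

*Proof.* **Step 1: reduce to sets.** The function $x\mapsto\|Ax\|^2$ is convex, so its maximum on the polytope $\{x\in[0,1]^V:\sum x_v=k\}$ is attained at an extreme point. As $k$ is an integer, a point with one coordinate strictly between $0$ and $1$ has at least two. Increasing one by $s$ and decreasing the other by $s$, for small $s$ of either sign, stays in the polytope, so the point is not extreme. Hence the extreme points are the vectors $1_S$ with $|S|=k$, and we may take $x=1_S$. Put $f=A1_S$. Then $f\in[0,1]^V$ because rows of $A$ sum to $1$, and $\sum_uf_u=k$ because columns do.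

**Step 2: only vertices with many neighbors in $S$ matter, and there are few of them.** Put $\theta=2t\le1$ and $T=\{u:f_u\ge\theta\}$. Since $\sum f_u=k$, we have $|T|\le k/\theta$. Bound $f_u^2$ by $\theta f_u$ off $T$ and by $f_u$ on $T$:
$$\|f\|^2\le\theta k+\sum_{u\in T}f_u=\theta k+\langle1_T,A1_S\rangle\le\theta k+\langle1_W,A1_W\rangle,\qquad W=S\cup T .$$

**Step 3: $W$ has few internal edges, by averaging the NO condition over its $k$-subsets.** Let $w=|W|$, so $k\le w\le k(1+1/\theta)\le2k/\theta$. Let $S'$ be a uniformly random $k$-subset of $W$. Two distinct vertices of $W$ both lie in $S'$ with probability $\frac{k(k-1)}{w(w-1)}$, and a single one does with probability $\frac kw\ge\frac{k(k-1)}{w(w-1)}$ (this covers loops). In a NO instance $\langle1_{S'},A1_{S'}\rangle=k(1-\Phi(S'))\le\eta k$ always. Since $A\ge0$ entrywise,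
$$\eta k\ge\mathbb E\langle1_{S'},A1_{S'}\rangle\ge\frac{k(k-1)}{w(w-1)}\langle1_W,A1_W\rangle .$$
For $k\ge2$ we have $\frac{w-1}{k-1}\le\frac{2w}k$: cross-multiplying, this says $kw-k\le2wk-2w$, that is, $2w-k\le wk$, which holds because $2w\le wk$. Therefore
$$\langle1_W,A1_W\rangle\le\eta w\,\frac{w-1}{k-1}\le\frac{2\eta w^2}{k}\le\frac{8\eta k}{\theta^2}=\frac{8t^3k}{4t^2}=2tk .$$
Adding $\theta k=2tk$ gives $\|f\|^2\le4tk$. $\square$

So for vertex deletions the count jumps from about $\Delta k$ to about $M\Delta k$. A tensor whose error is this count would finish the job.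

## 5. The plain tensor, and how a rotated subspace defeats it

The obvious candidate puts each hyperedge into one entry:
$$\mathcal X_{\rm plain}=\sum_{e\in E}\mathbf e_{v_1(e)}\otimes\cdots\otimes\mathbf e_{v_N(e)}\in\mathbb R^{n\times\cdots\times n},\qquad R_m=n-k\ \ (m\in C).$$
Deleting the coordinates in $S_m$ from mode $m$ removes exactly the touched hyperedges. But an algorithm may delete any $k$-dimensional subspace, and this destroys the construction. Sum over $j_1,\dots,j_N$ for fixed $u$:
$$\mathcal X_{\rm plain}=\sum_{u\in V}(dA\mathbf e_u)^{\otimes N}.$$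
For the complete graph with loops, $dA\mathbf e_u=\mathbf 1$ (the all-ones vector) for every $u$, so $\mathcal X_{\rm plain}=n\,\mathbf 1^{\otimes N}$. This has multilinear rank $(1,\dots,1)$, and the optimal error is $0$ for every choice of ranks. Yet for $\delta\le\eta$ this is a NO instance.

To see where the argument breaks, take an orthogonal projection $Q$ of rank $k$ in mode $i$ and expand
$$\|Q\mathcal X_{\rm plain}\|_F^2=\sum_{e,e'}Q[v_i(e),v_i(e')]\,\mathbf 1[v_m(e)=v_m(e')\ \forall m\ne i].$$
The diagonal terms $e=e'$ behave perfectly: they sum to $\Delta\sum_vQ[v,v]=\Delta k$, as if $Q$ deleted a fractional set $x_v=Q[v,v]$. The terms with $e\ne e'$ spoil this. In the example, if the range of $Q$ is orthogonal to $\mathbf 1$, they sum to exactly $-\Delta k$.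

The remedy is to enlarge the modes so that each hyperedge carries a block, and to choose the blocks so that *every* pair of projections sees only the diagonal terms, up to lower order. Three modes carrying blocks turn out to suffice. We need $q\times q\times q$ tensors $G_h$, one label $h$ for each hyperedge, with two properties, for mode operators of norm at most $1$:

* for distinct labels, the pairing of $G_h$ with $G_{h'}$ through operators on one or two modes is negligible;
* for equal labels, the pairing of $G_h$ with itself through operators $A$ and $B$ on two modes is close to $\operatorname{Tr}A\operatorname{Tr}B$, so that it sees the two operators only through their traces.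

## 6. A gadget over the field with $2^\kappa$ elements

**Field facts.** Let $K=\mathbb F_q$, $q=2^\kappa$. The trace $\mathrm{tr}(c)=c+c^2+c^4+\cdots+c^{2^{\kappa-1}}$ is an additive map $K\to\mathbb F_2$. It is not identically zero, being a polynomial of degree $q/2<q$. It satisfies $\mathrm{tr}(c^2)=\mathrm{tr}(c)$. Put $\psi(c)=(-1)^{\mathrm{tr}(c)}$. Then
$$\psi(c+c')=\psi(c)\psi(c'),\qquad \sum_{y\in K}\psi(cy)=q\,\mathbf 1[c=0];$$
for $c\ne0$ the sum vanishes because $y\mapsto\psi(cy)$ takes both values $\pm1$ and is a homomorphism. Squaring is additive and injective on $K$, so every element has a unique square root, and $c\mapsto c^{1/2}$ is additive. In $K$ addition and subtraction coincide. As an example, in $\mathbb F_4=\{0,1,\omega,\omega+1\}$ with $\omega^2=\omega+1$ we have $\mathrm{tr}(0)=\mathrm{tr}(1)=0$, $\mathrm{tr}(\omega)=\mathrm{tr}(\omega^2)=1$ and $\omega^{1/2}=\omega^2$.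

**A gadget without signs fails.** Try $G(x,y,z)=\mathbf 1[x+y+z=0]$ for all hyperedges. With $\chi_c(x)=\psi(cx)$,
$$\sum_{c\in K}\chi_c(x)\chi_c(y)\chi_c(z)=\sum_c\psi(c(x+y+z))=q\,G(x,y,z),$$
so in the orthonormal basis $\chi_c/\sqrt q$ the tensor $G$ is diagonal, with $q$ entries equal to $\sqrt q$. For $q=2$ this reads $(1,1)^{\otimes3}+(1,-1)^{\otimes3}=2G$. Deleting the same set $Y$ of characters in all three modes removes squared mass $q|Y|$ from $G$, and deleting it in one mode alone already removes $q|Y|$. Let $N=3$ and $\mathcal X=\sum_e(\mathbf e_{v_1(e)}\otimes\mathbf e_{v_2(e)}\otimes\mathbf e_{v_3(e)})\boxtimes G$, where $\boxtimes$ multiplies entries and pairs up the indices mode by mode. If $|Y|=\delta q$ is an integer, deleting $Y$ at every vertex uses the allowed dimension $nq\delta=kq$ in each mode and costs only $\delta\|\mathcal X\|_F^2$ in total, whatever the graph is. The deletions are perfectly aligned inside the gadget.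

**Choosing the signs.** Put a sign $\psi(\text{polynomial})$ on the plane $x+y+z=0$. When we pair the gadget with itself through modes 1 and 2, we will have to compare the phase at $(x,y)$ with the phase at $(x+u,y+u)$. For the phase $hxy$, the difference is $h(ux+uy+u^2)$, which has no mixed term in $x$ and $y$. The matrix of its signs has rank one and norm $q$, too large for the estimate below. The phase $x^2y$ is no better, since $(x+u)^2(y+u)+x^2y=ux^2+u^2y+u^3$: squaring is additive, so $x^2y$ behaves like a quadratic. The phase $x^3y$ is different. Its difference contains the mixed terms $y(ux^2+u^2x)$, which are additive in $y$ and in $x$ and only slightly degenerate, so their sign matrix has norm of order $\sqrt q$. Adding $hxy$ to this phase labels the gadget: two different labels leave a mixed term $(h+h')xy$ even when $u=0$. For $h\in K$ define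
$$G_h(x,y,z)=\mathbf 1[x+y+z=0]\;\psi(x^3y+hxy).$$

For $q=2$ the support is $(0,0,0),(1,0,1),(0,1,1),(1,1,0)$, with values $1,1,1,-1$ for $G_0$ and $1,1,1,1$ for $G_1$. So $\langle G_0,G_0\rangle=4=q^2$ and $\langle G_0,G_1\rangle=2=q$, as part 3 below predicts.

For $A,B\in\mathbb R^{K\times K}$, $h,h'\in K$ and modes $i<j$ in $\{1,2,3\}$ put
$$T_{ij}(A,B)=\sum G_h(s)G_{h'}(s')A[s_i,s_i']B[s_j,s_j'],\qquad T_i(A)=\sum G_h(s)G_{h'}(s')A[s_i,s_i'],$$
summing over $s,s'\in K^3$ that agree in all coordinates other than $i,j$ (respectively other than $i$). These are the pairings of $G_h$ with $G_{h'}$ through operators on two modes and on one mode.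

**Lemma 2.**
1. $\big|T_{ij}(A,B)-\mathbf 1[h=h']\operatorname{Tr}A\operatorname{Tr}B\big|\le2\sqrt q\,\|A\|_F\|B\|_F$.
2. If $h=h'$, then $T_i(A)=q\operatorname{Tr}A$. If $h\ne h'$, then $T_i(A)=q\,A[z_0,z_0]$ for some $z_0\in K$.
3. $\langle G_h,G_{h'}\rangle=q^2$ if $h=h'$, and $=q$ if $h\ne h'$.

*Proof.* Let $g=h+h'$. Thus $g=0$ exactly when the labels agree.

**Part 3: count with one phase.** The $x^3y$ terms cancel, so $\langle G_h,G_{h'}\rangle=\sum_{x,y}\psi(gxy)$. This is $q^2$ if $g=0$. Otherwise the inner sum over $y$ is $q$ for $x=0$ and $0$ for all other $x$.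

**Part 2: the plane forces $s=s'$.** Two coordinates of $s$ and $s'$ agree and both triples sum to zero, so $s=s'$ and
$$T_i(A)=\sum_{x+y+z=0}\psi(gxy)\,A[s_i,s_i].$$
If $g=0$, each value of $s_i$ occurs $q$ times, giving $q\operatorname{Tr}A$. Let $g\ne0$. For $i=1$ we get $\sum_xA[x,x]\sum_y\psi(gxy)=q\,A[0,0]$, and $i=2$ is symmetric. For $i=3$ write $y=x+z$. Since $\mathrm{tr}(gx^2)=\mathrm{tr}(g^{1/2}x)$,
$$\sum_x\psi(gx^2+gxz)=\sum_x\psi\big((g^{1/2}+gz)x\big)=q\,\mathbf 1[z=g^{-1/2}],$$
so $T_3(A)=q\,A[g^{-1/2},g^{-1/2}]$.

**Part 1, Step 1: write $T_{ij}$ as a sum over a shift $u$.** The remaining coordinate is common to $s$ and $s'$, and both triples sum to zero, so $s_i+s_j=s_i'+s_j'$. Hence $s_i'=s_i+u$ and $s_j'=s_j+u$ for some $u\in K$. Conversely, $u$, $a=s_i$ and $b=s_j$ determine $s$ and $s'$. So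
$$T_{ij}(A,B)=\sum_u\sum_{a,b}A[a,a+u]\,K_u(a,b)\,B[b,b+u],\qquad K_u(a,b)=\psi(F_u(a,b)),$$
where $F_u$ is the sum of the two phase polynomials at $s$ and $s'$. If $u=0$ and $g=0$ then $F_u=0$, and this one term is exactly $\operatorname{Tr}A\operatorname{Tr}B$. Everything else must be shown to be small.

**Part 1, Step 2: find the mixed terms.** We claim that if $(u,g)\ne(0,0)$ then
$$\psi(F_u(a,b))=\psi\big(\alpha(a)+\beta(b)+b\,\ell(a)\big)\quad\text{with }\ell\text{ additive and }|\ker\ell|\le4, \tag{4}$$
for some functions $\alpha,\beta$. There are three pairs to check.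

*Pair $(1,2)$, $(a,b)=(x,y)$.* In characteristic $2$, $(x+u)^3=x^3+ux^2+u^2x+u^3$. Hence
$$F_u=x^3y+hxy+(x^3+ux^2+u^2x+u^3)(y+u)+h'(x+u)(y+u).$$
The two copies of $x^3y$ cancel, and the terms involving both variables are $y(ux^2+u^2x+gx)$. So $\ell(x)=ux^2+(u^2+g)x$. This is additive. It is a nonzero polynomial of degree at most $2$ (if $u=0$ it is $gx$ with $g\ne0$), so it has at most $2$ roots.

*Pair $(1,3)$, $(a,b)=(x,z)$.* Now $y=x+z$ is shared, and
$$F_u=y\big(x^3+hx+(x+u)^3+h'(x+u)\big)=y\,(ux^2+u^2x+u^3+gx+h'u).$$
Substituting $y=x+z$, the mixed terms are $z(ux^2+u^2x+gx)$, so $\ell$ is the same as before.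

*Pair $(2,3)$, $(a,b)=(y,z)$.* Now $x=y+z$ is shared, and
$$F_u=x^3y+hxy+x^3(y+u)+h'x(y+u)=ux^3+gxy+h'ux .$$
Since $x^3=y^3+y^2z+yz^2+z^3$ and $xy=y^2+yz$, the mixed terms are $u(y^2z+yz^2)+gyz$. The term $uyz^2$ is not linear in $z$, but under the trace it can be made so: $\mathrm{tr}(uyz^2)=\mathrm{tr}((uy)^{1/2}z)$. So we may take $\ell(y)=uy^2+(uy)^{1/2}+gy$. It is additive because the square root is. Its square $\ell(y)^2=u^2y^4+g^2y^2+uy$ is a nonzero polynomial of degree at most $4$, so $\ell$ has at most $4$ zeros. This proves (4).

**Part 1, Step 3: the sign matrices have norm at most $2\sqrt q$.** By (4), $K_u=D_1HD_2$ with $D_1,D_2$ diagonal with entries $\pm1$ and $H[a,b]=\psi(b\,\ell(a))$. Using that $\ell$ is additive,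
$$(HH^\top)[a,\tilde a]=\sum_b\psi\big(b\,\ell(a+\tilde a)\big)=q\,\mathbf 1[a+\tilde a\in\ker\ell].$$
This is a symmetric nonnegative matrix with all row sums $q|\ker\ell|\le4q$. The operator norm of a symmetric matrix is at most its largest absolute row sum (look at the largest coordinate of an eigenvector). Hence $\|K_u\|=\|H\|\le2\sqrt q$.

**Part 1, Step 4: sum over $u$.** Let $A_u(a)=A[a,a+u]$ and $B_u(b)=B[b,b+u]$. As $u$ varies these vectors run through the entries of $A$ and $B$ once each, so $\sum_u\|A_u\|^2=\|A\|_F^2$, and likewise for $B$. By Cauchy–Schwarz,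
$$\sum_{u:\,(u,g)\ne(0,0)}|\langle A_u,K_uB_u\rangle|\le2\sqrt q\sum_u\|A_u\|\|B_u\|\le2\sqrt q\,\|A\|_F\|B\|_F.\qquad\square$$

The gain is visible in the sizes. If $A$ and $B$ have operator norm at most $1$, then $\|A\|_F,\|B\|_F\le\sqrt q$, so the error is at most $2q^{3/2}$, while the main term $\operatorname{Tr}A\operatorname{Tr}B$ can be as large as $q^2$. Choosing $q$ much larger than $|E|^4$ will beat the $|E|^2$ pairs of hyperedges.

## 7. The tensor and its ranks

**The field.** Let $q=2^\kappa$ be the least power of $2$ with
$$q\ge M^4|E|^4/\eta^2 . \tag{5}$$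
Since $N$ and $\varepsilon$ are fixed, $|E|=nd^N$ and hence $q$ are polynomial in the size of the graph. An irreducible polynomial of degree $\kappa$ over $\mathbb F_2$ is found by exhaustive search with trial division in time polynomial in $q$, so the arithmetic and trace of $\mathbb F_q$ are computable in this time. Choose distinct labels $h_e\in K$ for $e\in E$; there is room because $q\ge|E|$.

**The tensor.** Modes $m\in\{1,2,3\}$ are indexed by $V\times K$, so $I_m=nq$. Modes $m\ge4$ are indexed by $V$, so $I_m=n$. Let $\mathcal X=\sum_{e\in E}\mathcal X_e$ with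
$$\mathcal X_e\big[(w_1,s_1),(w_2,s_2),(w_3,s_3),w_4,\dots,w_N\big]=\mathbf 1[w_m=v_m(e)\ \forall m]\;G_{h_e}(s_1,s_2,s_3).$$
Thus $\mathcal X_e$ is the plain entry of the hyperedge $e$ with the gadget $G_{h_e}$ in place of the number $1$.

**The ranks.** For $m\notin C$, $R_m=I_m$. For $m\in C$, $R_m=(n-k)q$ if $m\le3$ and $R_m=n-k$ if $m\ge4$. Since $k<n$, these satisfy $1\le R_m\le I_m$. So in mode $m\in C$ one deletes $kq$ dimensions if $m\le3$ and $k$ dimensions if $m\ge4$: the amount that corresponds to $k$ vertices.

The entries are integers of absolute value at most $|E|$, and $\prod_mI_m=(nq)^3n^{N-3}$ is polynomial, so the input $(\mathcal X,\mathbf r)$ is produced in polynomial time.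

For later, (5) gives $\sqrt q\ge M^2|E|^2/\eta$, and $\Delta k\ge1$, so
$$q|E|^2\le M^2q^{3/2}|E|^2\le\eta q^2\le\eta q^2\Delta k . \tag{6}$$

## 8. Arbitrary projections act as fractional deletions

The lemma of this section says that, up to lower order, a projection $Q_m$ deletes a fraction $x_v\in[0,1]$ of each vertex $v$ and knows nothing else about the tensor.

**Lemma 3.** For $m\in C$ let $Q_m$ be an orthogonal projection of rank $I_m-R_m$ acting on mode $m$. Put $x_v^{(m)}=\frac1q\operatorname{Tr}(Q_m^{vv})$ for $m\le3$, where $Q_m^{vv'}\in\mathbb R^{K\times K}$ is the $(v,v')$ block, and $x_v^{(m)}=Q_m[v,v]$ for $m\ge4$. Then $x^{(m)}\in[0,1]^V$, $\sum_vx_v^{(m)}=k$, and for $i\ne j$ in $C$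
$$\|Q_i\mathcal X\|_F^2\ge q^2\Delta k-q|E|^2,\qquad\|Q_iQ_j\mathcal X\|_F^2\le q^2\Delta\langle Ax^{(i)},Ax^{(j)}\rangle+2q^{3/2}|E|^2 .$$

For instance, if $m\le3$ and $Q_m$ is the coordinate projection onto $S\times K$ with $|S|=k$, then $x^{(m)}=1_S$. If $Q_m$ deletes the same $\delta q$ characters at every vertex, as in the failed gadget of Section 6, then $x^{(m)}$ is the constant $\delta$.

*Proof.* **Step 1: the fractional sets.** Diagonal blocks of a projection lie between $0$ and $I$, and $\operatorname{Tr}Q_m$ is $kq$ for $m\le3$ and $k$ for $m\ge4$. This gives the first two claims.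

**Step 2: expand the pair norm over hyperedges.** Let $i<j$. The commuting projections $Q_i,Q_j$ have a projection as product, so
$$\|Q_iQ_j\mathcal X\|_F^2=\sum_{e,e'\in E}\langle\mathcal X_e,Q_iQ_j\mathcal X_{e'}\rangle .$$
The operators leave all modes other than $i,j$ alone, so a term vanishes unless $v_m(e)=v_m(e')$ for all $m\ne i,j$. We bound the surviving terms, with $h=h_e$, $h'=h_{e'}$; the labels are distinct, so $h=h'$ iff $e=e'$. In each case we compare with $\mathbf 1[e=e']\,q^2x^{(i)}_{v_i(e)}x^{(j)}_{v_j(e)}$.

* *$i,j\le3$.* The term is $T_{ij}\big(Q_i^{v_i(e)v_i(e')},Q_j^{v_j(e)v_j(e')}\big)$. Blocks of a projection have operator norm at most $1$, hence Frobenius norm at most $\sqrt q$. By Lemma 2(1), the term is within $2\sqrt q\cdot q=2q^{3/2}$ of the comparison value, since for $e=e'$ the product of the traces is $q\,x^{(i)}_{v_i(e)}\cdot q\,x^{(j)}_{v_j(e)}$.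
* *$i\le3<j$.* The term is $Q_j[v_j(e),v_j(e')]\,T_i\big(Q_i^{v_i(e)v_i(e')}\big)$. By Lemma 2(2), for $e=e'$ it equals $x^{(j)}_{v_j(e)}\cdot q\cdot q\,x^{(i)}_{v_i(e)}$, the comparison value exactly. For $e\ne e'$ it is at most $q$ in absolute value, because all entries of a projection are at most $1$ in absolute value.
* *$3<i<j$.* The term is $Q_i[v_i(e),v_i(e')]\,Q_j[v_j(e),v_j(e')]\,\langle G_h,G_{h'}\rangle$. By Lemma 2(3), for $e=e'$ it equals the comparison value exactly, and for $e\ne e'$ it is at most $q$ in absolute value.

**Step 3: sum up the pair norm.** There are at most $|E|^2$ terms, each off by at most $2q^{3/2}$. The comparison values sum to $q^2\sum_ex^{(i)}_{v_i(e)}x^{(j)}_{v_j(e)}=q^2\Delta\langle Ax^{(i)},Ax^{(j)}\rangle$ by (2). This is the second bound.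

**Step 4: the single norm.** Similarly, $\|Q_i\mathcal X\|_F^2=\sum_{e,e'}\langle\mathcal X_e,Q_i\mathcal X_{e'}\rangle$, and a term vanishes unless $v_m(e)=v_m(e')$ for all $m\ne i$. A surviving term is $T_i\big(Q_i^{v_i(e)v_i(e')}\big)$ if $i\le3$ and $Q_i[v_i(e),v_i(e')]\langle G_h,G_{h'}\rangle$ if $i>3$. By Lemma 2(2),(3), the diagonal terms equal $q^2x^{(i)}_{v_i(e)}$ and the others have absolute value at most $q$. Each vertex is $v_i(e)$ for exactly $\Delta$ hyperedges, so $\sum_ex^{(i)}_{v_i(e)}=\Delta\sum_vx^{(i)}_v=\Delta k$. This is the first bound. $\square$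

Compare with Section 5: there the off-diagonal terms could cancel the whole of $\Delta k$, and here they total at most $q|E|^2$ against $q^2\Delta k$.

## 9. One aligned deletion when a small set does not expand

**Claim.** In a YES instance,
$$L(\mathcal X,\mathbf r)\le q^2\Delta k\,\big(1+(M+1)\eta\big). \tag{7}$$

*Proof.* The purpose is to exhibit one cheap decomposition. Let $|S|=k$ and $\Phi(S)\le\eta$. For $m\in C$ let $P_m$ be the coordinate projection onto the indices whose vertex lies outside $S$. It has rank $R_m$. With $P=\prod_{m\in C}P_m$, the tensor $P\mathcal X$ is a rank-$\mathbf r$ Tucker decomposition. It keeps $\mathcal X_e$ if $e$ is not touched by $S$ and kills it if $e$ is touched, so $\mathcal X-P\mathcal X=\sum_{e\text{ touched}}\mathcal X_e$. By Lemma 2(3), $\|\mathcal X_e\|_F^2=q^2$, and for $e\ne e'$ the inner product $\langle\mathcal X_e,\mathcal X_{e'}\rangle$ is $q$ if $v_m(e)=v_m(e')$ for all $m$ and $0$ otherwise. With $\tau$ the number of touched hyperedges,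
$$L(\mathcal X,\mathbf r)\le q^2\tau+q|E|^2 .$$
By (3), $\tau\le\Delta k(1+M\eta)$, and by (6), $q|E|^2\le\eta q^2\Delta k$. $\square$

## 10. Every deletion costs $M$ times as much when small sets expand

**Claim.** In a NO instance, every rank-$\mathbf r$ Tucker decomposition satisfies
$$\|\mathcal X-\widehat{\mathcal X}\|_F^2\ge q^2\Delta k\,(M-2M^2t-\eta)=:\Theta . \tag{8}$$

*Proof.* **Step 1: pass to projections.** Choose $P_m$ of rank $R_m$ as in (1), so $P_m=I$ for $m\notin C$, and let $Q_m=I-P_m$. By (1) it suffices to bound $\langle\mathcal X,(I-P)\mathcal X\rangle$ from below, where $P=\prod_{m\in C}(I-Q_m)$.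

**Step 2: inclusion–exclusion for commuting projections.** For integers $j\ge0$ we have $\mathbf 1[j\ge1]\ge j-\binom j2$: equality holds for $j=0,1,2$, and for $j\ge3$ the right side is $j(3-j)/2\le0$. Apply this on each joint eigenspace of the $Q_m$, with $j$ the number of $Q_m$ that have eigenvalue $1$ there:
$$I-\prod_{m\in C}(I-Q_m)\succeq\sum_{m\in C}Q_m-\sum_{i<j\text{ in }C}Q_iQ_j .$$
Hence
$$\|\mathcal X-\widehat{\mathcal X}\|_F^2\ge\sum_{m\in C}\|Q_m\mathcal X\|_F^2-\sum_{i<j\text{ in }C}\|Q_iQ_j\mathcal X\|_F^2 .$$

**Step 3: insert the fractional deletions.** Lemma 3 applies to the $Q_m$ with fractional sets $x^{(m)}\in[0,1]^V$ of total mass $k$. By Cauchy–Schwarz and Lemma 1, $\langle Ax^{(i)},Ax^{(j)}\rangle\le\|Ax^{(i)}\|\|Ax^{(j)}\|\le4tk$. So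
$$\|\mathcal X-\widehat{\mathcal X}\|_F^2\ge Mq^2\Delta k-\tbinom M2\,4t\,q^2\Delta k-Mq|E|^2-M(M-1)q^{3/2}|E|^2 .$$
The last two terms total at most $M^2q^{3/2}|E|^2\le\eta q^2\Delta k$ by (6), and $\binom M2\,4t\le2M^2t$. $\square$

## 11. Deciding small-set expansion

*Proof of Theorem 1, for general $M$.* Suppose a polynomial-time algorithm has ratio $M-\varepsilon$ on the inputs $(\mathcal X,\mathbf r)$ of Section 7.

**Step 1: the two cases are separated.** In the NO case the error of its output is at least $\Theta$, by (8). In the YES case, by (7) and $\eta=t^3$, its error is at most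
$$q^2\Delta k\,(M-\varepsilon)\big(1+(M+1)t^3\big)\le q^2\Delta k\,\big(M-\varepsilon+M(M+1)t^3\big)=:\Theta' .$$
Therefore
$$\Theta-\Theta'=q^2\Delta k\,\big(\varepsilon-2M^2t-(M^2+M+1)t^3\big).$$
Since $M^2+M+1\le2M^2$ for $M\ge2$, $2M^2t=\frac{2\varepsilon}3$ and $t\le\frac1{12}$,
$$2M^2t+(M^2+M+1)t^3\le2M^2t(1+t^2)=\tfrac{2\varepsilon}3(1+t^2)<\tfrac{3\varepsilon}4,$$
so
$$\Theta-\Theta'>\tfrac\varepsilon4\,q^2\Delta k . \tag{9}$$

**Step 2: the test, and the accuracy it needs.** Run the algorithm and answer YES iff the computed value of $\|\mathcal X-\widehat{\mathcal X}\|_F^2$ is below $(\Theta+\Theta')/2$. By (9) each of $\Theta,\Theta'$ is more than $\frac\varepsilon8q^2\Delta k$ away from the midpoint, so the answer is correct if the value is exact or has additive error at most $\frac\varepsilon8q^2\Delta k$. Relative error $\frac{\varepsilon}{16M}$ also suffices. In the YES case, $M(M+1)t^3\le2M^2t\cdot t^2=\frac{2\varepsilon}3t^2<\varepsilon$, so the error is at most $\Theta'\le Mq^2\Delta k$ and the computed value is off by at most $\frac\varepsilon{16}q^2\Delta k$. In the NO case, since $\Theta\le Mq^2\Delta k$,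 the computed value is at least $\Theta(1-\frac\varepsilon{16M})\ge\Theta-\frac\varepsilon{16}q^2\Delta k$.

**Step 3: conclusion.** The graph determines $(\mathcal X,\mathbf r)$ in polynomial time and the test is correct, so SSE$(\eta,\delta)$ with $\eta=(\varepsilon/(3M^2))^3$ is decided in polynomial time. Nothing depended on $\delta$, so this holds for every $\delta\in(0,1)$. Under SSEH some $\delta$ makes this problem NP-hard, hence $\mathrm P=\mathrm{NP}$. If the algorithm is randomized with success probability at least $2/3$, the same test is a bounded-error polynomial-time algorithm, hence $\mathrm{NP}\subseteq\mathrm{BPP}$. Taking $M=N$ and $C=[N]$ gives Theorem 1. $\blacksquare$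

## 12. Fewer binding modes, values instead of decompositions, and small ranks

*Proof of Theorem 2(b).* **Step 1: ratio $M-\varepsilon$ with at most $M$ binding modes.** An algorithm with ratio $M-\varepsilon$ also has ratio $M-\varepsilon'$ for every $\varepsilon'<\varepsilon$, and likewise a number in $[L,(M-\varepsilon)L]$ lies in $[L,(M-\varepsilon')L]$. So we may shrink $\varepsilon$ to a rational in $(0,1]$. In Section 7, the modes outside $C$ have $R_m=I_m\ge\operatorname{rank}X_{(m)}$, so at most $|C|=M$ modes bind, and all entries are integers. Section 11 proved the hardness for ratio $M-\varepsilon$ on these inputs.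

**Step 2: computing a value is already hard.** In YES instances, (7) gives $(M-\varepsilon)L\le\Theta'$. In NO instances, (8) gives $L\ge\Theta$. By (9), $\Theta'<\Theta$. So a number in $[L,(M-\varepsilon)L]$ is at most $\Theta'$ in the first case and at least $\Theta$ in the second, and it decides the instance.

**Step 3: making $R_n/I_n$ small.** Append zero slices to every mode, without changing $\mathbf r$, until every $R_n/I_n$ is below the prescribed constant. Polynomially many slices suffice. Let $\mathcal X'$ be the padded tensor. Padding the factor matrices of a decomposition of $\mathcal X$ with zero rows gives a decomposition of $\mathcal X'$ with equal error. Conversely, restricting the factor matrices of a decomposition of $\mathcal X'$ to the original rows gives a decomposition of $\mathcal X$ whose error is no larger, since it only drops nonnegative contributions from the new entries. So $L(\mathcal X',\mathbf r)=L(\mathcal X,\mathbf r)$, and bounds (7) and (8) hold for $\mathcal X'$. The unfoldings of $\mathcal X'$ have the same ranks as those of $\mathcal X$, so still at most $M$ modes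 bind, and Step 2 and Section 11 apply to $\mathcal X'$ word for word. $\blacksquare$
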